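# Colorings of $K_{n,n}$ in which every color touches few vertices

## A perfect square number of colors

Color the edges of the complete bipartite graph $K_{n,n}$ with $r$ colors. A color **touches** a vertex if some edge at that vertex has that color. We want every color to touch few vertices. How small can the largest number of touched vertices be? Formally, an $r$-edge coloring is a function $f:E(K_{n,n})\to[r]=\{1,\dots,r\}$, and
$$g(n,r):=\min_{f}\ \max_{i\in[r]}\ |\{v\in V(K_{n,n}): i\text{ touches }v\}|.$$

Give each vertex its palette, the set of colors touching it. If $u$ and $w$ are on opposite sides, the color of the edge $uw$ lies in both palettes. So any left palette meets any right palette. Keeping only the proportions of the palettes gives the continuous problem.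

**Definition (solution).** A solution is a pair of functions $a,b:\mathcal P([r])\to[0,1]$ with $\sum_R a(R)=\sum_R b(R)=1$, such that $R_1\cap R_2\ne\emptyset$ whenever $a(R_1)>0$ and $b(R_2)>0$. For a color $i$ put $a_i=\sum_{R\ni i}a(R)$ and $b_i=\sum_{R\ni i}b(R)$. Then
$$g^*(r):=\min_{a,b}\ \max_{i\in[r]}(a_i+b_i).$$

Here $a_i$ is the proportion of left vertices touched by color $i$, and $b_i$ is the proportion of right vertices. Equivalently, $g^*(r)=\lim_{n\to\infty}g(n,r)/n$, and in fact $g(n,r)=g^*(r)n+O_r(1)$; Corollary 6 below proves a precise form of this. We will always exhibit a minimizer, so the word "min" causes no trouble.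

**Example.** Let $r=3$, with $a(\{1,2\})=\frac34$, $a(\{3\})=\frac14$, $b(\{1,3\})=b(\{2,3\})=\frac12$. All the required intersections are nonempty. We have $a_1+b_1=a_2+b_2=\frac34+\frac12=\frac54$ and $a_3+b_3=\frac14+1=\frac54$. So $g^*(3)\le\frac54$.

Throughout, $A$ and $B$ are independent random sets with distributions $a$ and $b$. "In the support" means "of positive probability". Three double counts will be used all the time:
$$\sum_i a_i=\mathbb E|A|,\qquad \sum_{i\in R}b_i=\mathbb E\,|R\cap B|\ \text{ for each fixed }R,\qquad \sum_i a_ib_i=\mathbb E|A\cap B|. \tag{1}$$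
Each one is obtained by writing a cardinality as a sum of indicators and using $a_i=\Pr(i\in A)$, $b_i=\Pr(i\in B)$. The same identities hold with $a$ and $b$ exchanged. Note also that no set in the support is empty, because it meets the sets on the other side.

**Proposition 1 (squares).** For all $r$, every solution has $\max_i(a_i+b_i)\ge 2/\sqrt r$. If $r=k^2$, then $g^*(r)=2/k$.

**Proof.** Let $G=\max_i(a_i+b_i)$. Since $|A\cap B|\ge1$ always, (1) and the inequality $xy\le(x+y)^2/4$ give
$$1\le \mathbb E|A\cap B|=\sum_i a_ib_i\le\sum_i\frac{(a_i+b_i)^2}{4}\le\frac{rG^2}{4}. \tag{2}$$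
So $G\ge 2/\sqrt r$. For $r=k^2$, arrange the colors in a $k\times k$ grid. Let $A$ be a uniformly random row and $B$ a uniformly random column. Every row meets every column, and $a_i+b_i=\frac1k+\frac1k$ for every $i$. $\square$

## What changes when $\sqrt r$ is not an integer

Suppose a solution had $G=2/\sqrt r$ exactly. Then every inequality in (2) is an equality. So $|A\cap B|=1$ for all pairs in the supports, and $a_i=b_i=1/\sqrt r$ for all $i$. For a fixed $A$ in the support, (1) gives $1=\mathbb E_B|A\cap B|=\sum_{i\in A}b_i=|A|/\sqrt r$. Hence $|A|=\sqrt r$, and $\sqrt r$ must be an integer. The averaging argument therefore cannot be sharp for any nonsquare $r$, and the reason is that palettes have integer sizes, which (2) never uses.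

Two colors can be done by hand. We claim $g^*(2)=\frac32$, while $2/\sqrt2\approx1.41$.

- If both $\{1\}$ and $\{2\}$ are in the support of $a$, then every $B$ contains $1$ and $2$. So $b_1=b_2=1$. Since $a_1+a_2=\mathbb E|A|\ge1$, some $a_i+b_i\ge\frac32$.
- If $a$ is concentrated on $\{1,2\}$, then $a_1=a_2=1$ and $b_1+b_2\ge1$. Again some $a_i+b_i\ge\frac32$.
- Otherwise exactly one singleton, say $\{1\}$, is in the support of $a$, possibly together with $\{1,2\}$. Then $a_1=1$, and every $B$ contains $1$, so $a_1+b_1=2$.

The value $\frac32$ is attained by $a(\{1\})=a(\{2\})=\frac12$, $b(\{1,2\})=1$. This is again "rows against transversals", with two rows of length $1+1-1=1$ on one side; read with the sides exchanged, it is a single row $\{1,2\}$ against its two transversals $\{1\}$ and $\{2\}$.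

The question for general $r$ comes from Charles Gong, "Minimizing Monochromatic Subgraphs of $K_{n,n}$", arXiv:2410.19076 (2024).

**Conjecture.** Let $r\in\mathbb Z^+$. Suppose there exists $t\in\mathbb Z^+$ such that $t^2\le r\le t(t+1)$. Then
$$g^*(r)=\frac2t+\frac1{t+1}+\frac r{t(t+1)}-\frac r{t^2}.$$

The conjecture is true, and the proof gives $g^*(r)$ for every $r$. The intervals $[k^2-k+1,\,k^2+k]$, $k\ge1$, partition $\mathbb Z^+$, because $k^2+k+1=(k+1)^2-(k+1)+1$. So every $r$ can be written uniquely as
$$r=k^2+j,\qquad k\ge1,\quad -(k-1)\le j\le k.$$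
Put $\varepsilon=1$ if $j\ge0$ and $\varepsilon=-1$ if $j<0$. In the second case $k\ge2$. Note that $|j|\varepsilon=j$.

**Theorem 2.** For every $r=k^2+j$ as above,
$$g^*(r)=g_0:=\frac2k-\frac{j}{k^2(k+\varepsilon)}.$$

**Theorem 2 contains the conjecture.** If $t^2\le r\le t(t+1)$, then $k=t$, $j=r-t^2\in[0,t]$ and $\varepsilon=1$. Since $\frac{r}{t(t+1)}-\frac r{t^2}=-\frac{r}{t^2(t+1)}$,
$$\frac2t+\frac1{t+1}+\frac r{t(t+1)}-\frac r{t^2}=\frac2t+\frac{1}{t+1}-\frac{t^2+j}{t^2(t+1)}=\frac2t-\frac j{t^2(t+1)}=g_0.$$

For $t(t+1)\le r\le(t+1)^2$ the theorem gives $g^*(r)=\frac2{t+1}+\frac{(t+1)^2-r}{t(t+1)^2}$. Indeed, for $t(t+1)<r<(t+1)^2$ we have $k=t+1$, $j=r-(t+1)^2$, $\varepsilon=-1$. At $r=(t+1)^2$ both expressions are $\frac2{t+1}$, and at $r=t(t+1)$ both are $\frac1t+\frac1{t+1}$. So $g^*$ is the piecewise linear interpolation of the values $\frac2t$ at $t^2$ and $\frac1t+\frac1{t+1}$ at $t(t+1)$.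

## Rows of two lengths

We now prove $g^*(r)\le g_0$. The parameters of the construction will reappear in the lower bound, so we record what they satisfy.

Write $g=g_0$. Partition $[r]$ into $k$ rows $C_1,\dots,C_k$, where $|j|$ rows have length $k+\varepsilon$ and $k-|j|$ rows have length $k$. The total is $k^2+\varepsilon|j|=k^2+j=r$. Let $\ell_v=|C_v|$. A transversal is a set containing exactly one element of each row. Let $B$ be a uniformly random transversal, so $b_i=1/\ell_v$ for $i\in C_v$. Let $A=C_v$ with probability $p_v$, so $a_i=p_v$ for $i\in C_v$. We want $a_i+b_i$ constant, equal to $g$, so we must take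
$$p_v=g-\frac1{\ell_v}.$$
It remains to check that these numbers are positive and have sum $1$. Put
$$T:=gk-1,\qquad P:=g(k+\varepsilon)-1=T+\varepsilon g.$$
Then $p_v=T/k$ for rows of length $k$, and $p_v=P/(k+\varepsilon)$ for rows of length $k+\varepsilon$.

**Step 1: the sum is $1$.** From the formula for $g_0$,
$$T=1-\frac{j}{k(k+\varepsilon)}=\frac{k-|j|}{k}+\frac{|j|}{k+\varepsilon}=\sum_v\frac1{\ell_v}. \tag{3}$$
The second equality holds because $|j|\bigl(\frac1{k+\varepsilon}-\frac1k\bigr)=-\frac{\varepsilon|j|}{k(k+\varepsilon)}$. Hence $\sum_vp_v=kg-T=1$. By (3), $T\le1$ if $\varepsilon=1$, and $T\ge1$ if $\varepsilon=-1$.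

**Step 2: positivity, $T>0$ and $P>0$.** If $\varepsilon=1$, then $j\le k$ gives $T\ge1-\frac1{k+1}>0$. Also $g=(1+T)/k>0$, so $P=T+g>0$. If $\varepsilon=-1$, then $T\ge1$. From $g=(1+T)/k$ and $T(k-1)=k-1+\frac{|j|}k$ we get
$$P=\frac{(1+T)(k-1)}k-1=\frac{T(k-1)-1}{k}=\frac{k-2+|j|/k}{k}>0,$$
because $k\ge2$ and $|j|\ge1$.

So $(a,b)$ is a solution: every transversal meets every row. Every $a_i+b_i$ equals $g_0$, and therefore $g^*(r)\le g_0$.

**Step 3: three identities for later use.** Let $\sigma$ be the probability that the random row $A$ has length $k+\varepsilon$. Thus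
$$\sigma=\frac{|j|P}{k+\varepsilon},\qquad 1-\sigma=\frac{(k-|j|)T}{k},\qquad 0\le\sigma\le1 .$$
First, summing $a_i+b_i=g$ over all $i$ and using (1) gives $rg=\mathbb E|A|+\mathbb E|B|=(k+\varepsilon\sigma)+k$. So
$$rg=2k+\varepsilon\sigma. \tag{4}$$
Next, dividing the formulas for $1-\sigma$ and $\sigma$ by $T$ and $P$ and using (3),
$$\frac{1-\sigma}T+\frac\sigma P=\frac{k-|j|}k+\frac{|j|}{k+\varepsilon}=T. \tag{5}$$
Since $\frac1T-\frac1P=\frac{P-T}{TP}=\frac{\varepsilon g}{TP}$, the left side of (5) equals $\frac1T-\frac{\sigma\varepsilon g}{TP}$. It also equals $\frac1P+\frac{(1-\sigma)\varepsilon g}{TP}$. Equating the first form to $T$ and multiplying by $TP$ gives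
$$\varepsilon\sigma g=(1-T^2)P. \tag{6}$$
Equating the second form to $T$ and multiplying by $TP$ gives $T+(1-\sigma)\varepsilon g=T^2P$, that is,
$$\varepsilon\,(TP-1)=\frac{(1-\sigma)g}{T}\ \ge 0,\qquad\text{with } TP=1\text{ if }\sigma=1. \tag{7}$$

**Example.** For $r=3$: $k=2$, $j=-1$, $\varepsilon=-1$, $g=\frac54$, $T=\frac32$, $P=\frac14$, $\sigma=\frac14$. Identity (4) reads $\frac{15}4=4-\frac14$, and (5) reads $\frac12+1=\frac32$. The construction is the one in the first example, with rows $\{1,2\}$ and $\{3\}$.

## Weighting a palette by $1/(G|A|-1)$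

Where does (2) lose on this construction? For $i\in C_v$ we have $b_i=\frac1{\ell_v}$ and $a_i=\frac{g\ell_v-1}{\ell_v}$. The ratio $a_i/b_i=g\ell_v-1$ depends on the row length, whereas equality in (2) needs $a_i=b_i$. The remedy suggested by this formula is to count a palette $A$ with weight $\frac1{g|A|-1}$. The weighted version of $a_i$ is then $p_v\cdot\frac1{g\ell_v-1}=\frac1{\ell_v}=b_i$. All sets $B$ in the construction have size $k$, so weighting them only multiplies $b_i$ by the constant $1/T$. The two weighted vectors become proportional.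

The same weights appear from an optimization. Let $(a,b)$ be any solution and $G=\max_i(a_i+b_i)$. Choose positive weights $x_A$ and put $u_i=\sum_{A\ni i}a(A)x_A$. By Cauchy–Schwarz and $a_i\le G-b_i$,
$$u_i^2\le a_i\sum_{A\ni i}a(A)x_A^2\le(G-b_i)\sum_{A\ni i}a(A)x_A^2 .$$
Sum over $i$ and exchange the sums. Since $\sum_{i\in A}b_i=\mathbb E_B|A\cap B|\ge1$ for $A$ in the support,
$$\sum_iu_i^2\le\sum_Aa(A)x_A^2\Bigl(G|A|-\sum_{i\in A}b_i\Bigr)\le\mathbb E\bigl[x_A^2(G|A|-1)\bigr]. \tag{8}$$
We would like this to be small compared with $(\mathbb E x_A)^2$. If $w_A=G|A|-1$ is positive, then Cauchy–Schwarz gives $(\mathbb Ex_A)^2\le\mathbb E[x_A^2w_A]\cdot\mathbb E[1/w_A]$, with equality for $x_A=1/w_A$. So $x_A=1/w_A$ is the best choice.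

**Proposition 3.** Let $(a,b)$ be a solution and $G=\max_i(a_i+b_i)$. Then:

(i) $\mathbb E|A|+\mathbb E|B|\le rG$.

(ii) $G|A|>1$ and $G|B|>1$ for all sets in the supports, and
$$UV\le1,\qquad\text{where}\quad U:=\mathbb E\frac1{G|A|-1},\quad V:=\mathbb E\frac1{G|B|-1}.$$

**Proof.** Part (i) is the sum of $a_i+b_i\le G$ over all $i$, by (1).

**Step 1: the weights are defined and positive.** Let $A$ be in the support of $a$. Then $\sum_{i\in A}b_i\ge1$ as above. Also $A\ne\emptyset$, and $a_i\ge a(A)>0$ for $i\in A$. Hence $G|A|\ge\sum_{i\in A}(a_i+b_i)>1$. The same argument applies to $B$.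

**Step 2: bound the weighted vectors.** Put $x_A=\frac1{G|A|-1}$ and $u_i=\sum_{A\ni i}a(A)x_A$. Inequality (8) gives $\sum_iu_i^2\le\mathbb E[x_A^2(G|A|-1)]=\mathbb E[x_A]=U$. By symmetry, with $y_B=\frac1{G|B|-1}$ and $v_i=\sum_{B\ni i}b(B)y_B$, we get $\sum_iv_i^2\le V$.

**Step 3: use the intersections.** Since $|A\cap B|\ge1$ on the supports and $A,B$ are independent,
$$UV=\mathbb E[x_Ay_B]\le\mathbb E\bigl[x_Ay_B|A\cap B|\bigr]=\sum_iu_iv_i\le\Bigl(\sum_iu_i^2\Bigr)^{1/2}\Bigl(\sum_iv_i^2\Bigr)^{1/2}\le\sqrt{UV}.$$
As $UV>0$, this gives $UV\le1$. $\square$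

For the construction of the previous section, $U=\sum_v\frac{p_v}{g\ell_v-1}=\sum_v\frac1{\ell_v}=T$ and $V=\frac1T$. So $UV=1$ and nothing is lost.

## Jensen with the smooth function returns $2/\sqrt r$

Part (i) says that the sizes are small on average. Part (ii) says that they cannot all be small. It is natural to combine them by Jensen's inequality. Let $\alpha=\mathbb E|A|$ and $\beta=\mathbb E|B|$. The function $x\mapsto\frac1{Gx-1}$ is convex for $x>1/G$, so $1\ge UV\ge\frac1{(G\alpha-1)(G\beta-1)}$. Hence, by the inequality between arithmetic and geometric means and (i),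
$$1\le(G\alpha-1)(G\beta-1)\le\Bigl(\frac{G(\alpha+\beta)}2-1\Bigr)^2\le\Bigl(\frac{rG^2}2-1\Bigr)^2 .$$
Since $\frac{G(\alpha+\beta)}2-1>0$, this says $rG^2\ge4$, which is Proposition 1 again. The loss is in Jensen: equality would need $|A|$ to be constant and equal to a possibly noninteger $\alpha$. An integer-valued $|A|$ with mean $\alpha$ satisfies a stronger inequality, in which the convex function is replaced by its chords between consecutive integers. With this one change the argument becomes sharp.

## Interpolating at the integers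

Keep $g=g_0$ and set
$$D=\{m\in\mathbb Z:m>1/g\},\qquad m_0=\min D,\qquad h(x)=\frac1{gx-1}\ \ (x>1/g),\qquad S:=rg=2k+\varepsilon\sigma,$$
where the last equality is (4). Let $\tilde h:[m_0,\infty)\to(0,\infty)$ agree with $h$ at the integers of $D$ and be affine between consecutive ones. As $h$ is convex and strictly decreasing, the slopes of its successive chords are negative and nondecreasing. So $\tilde h$ is convex and strictly decreasing. It is positive, because its values at the integers are. Since $T,P>0$, both $k$ and $k+\varepsilon$ are in $D$, and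
$$h(k)=\frac1T,\qquad h(k+\varepsilon)=\frac1P,\qquad h(k-\varepsilon)=\frac1{T-\varepsilon g}\ \text{ if }k-\varepsilon\in D,\qquad h(k+2\varepsilon)=\frac1{P+\varepsilon g}\ \text{ if }k+2\varepsilon\in D.$$

**Lemma 4.** If $\alpha,\beta\ge m_0$ and $\alpha+\beta\le S$, then $\tilde h(\alpha)\tilde h(\beta)\ge1$.

**Example.** Let $r=3$. Then $g=\frac54$, $m_0=1$, $S=\frac{15}4$, $h(1)=4$, $h(2)=\frac23$, $h(3)=\frac4{11}$. At $\alpha=\beta=\frac{15}8$ we have $\tilde h(\frac{15}8)=\frac78\cdot\frac23+\frac18\cdot4=\frac{13}{12}$, whose square exceeds $1$. But $h(\frac{15}8)=\frac{32}{43}$, so the lemma fails for $h$ itself. At $\alpha=2$, $\beta=\frac74$, we have $\tilde h(\frac74)=\frac34\cdot\frac23+\frac14\cdot4=\frac32$, and $\tilde h(2)\tilde h(\frac74)=1$ exactly.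

**Proof of Lemma 4.**

**Step 1: reduce to integers.** The aim is to replace a two-variable inequality by finitely many checks. Since $\tilde h$ is decreasing, increasing $\alpha$ only makes the claim harder. So assume $\alpha+\beta=S$, and consider
$$F(\alpha)=\tilde h(\alpha)\,\tilde h(S-\alpha)\qquad\text{on } [m_0,S-m_0].$$
Call $\alpha$ a breakpoint if $\alpha\in\mathbb Z$ or $S-\alpha\in\mathbb Z$. Both endpoints are breakpoints. Between consecutive breakpoints, $F$ is the product of a decreasing and an increasing affine function. It is a quadratic with negative leading coefficient, hence concave, so on that closed interval it is smallest at an endpoint. Thus $F$ attains its minimum at a breakpoint. Since $F(\alpha)=F(S-\alpha)$, we may take that breakpoint to be an integer $l$. So it suffices to prove $h(l)\tilde h(S-l)\ge1$ for integers $l\in[m_0,S-m_0]$. Multiplying by $gl-1>0$, this says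
$$N(l):=\tilde h(S-l)-(gl-1)\ge0\qquad\text{for all integers }l\in I:=[m_0,S-m_0]. \tag{9}$$

**Step 2: $N(k)=0$.** This is the equality case coming from the construction. We have $k\ge m_0$. The number $S-k=k+\varepsilon\sigma$ lies between $k$ and $k+\varepsilon$, which are both in $D$, so $S-k\ge m_0$ and $k\in I$. By interpolation and (5),
$$\tilde h(k+\varepsilon\sigma)=\frac{1-\sigma}T+\frac\sigma P=T=gk-1,$$
so $N(k)=0$.

**Step 3: only the two neighbors of $k$ matter.** As a function of the real variable $l\in I$, $N$ is convex, because $\tilde h$ is convex and $gl-1$ is affine. Suppose $k+1\in I$ and $N(k+1)\ge0$. For an integer $l>k$ in $I$, the point $k+1$ is a convex combination of $k$ and $l$ with weight $\frac1{l-k}$ on $l$. So $0\le N(k+1)\le\frac1{l-k}N(l)$, since $N(k)=0$. If $k+1\notin I$, then no integer of $I$ exceeds $k$, because $I$ is an interval containing $k$. The same holds on the other side. So (9) follows once we have proved $N(k+\varepsilon)\ge0$ if $k+\varepsilon\in I$, and $N(k-\varepsilon)\ge0$ if $k-\varepsilon\in I$.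

**Step 4: the neighbor $l=k+\varepsilon$, assumed in $I$.** Here $S-l=k-\varepsilon+\varepsilon\sigma$ and $gl-1=P$. We need $\tilde h(k-\varepsilon+\varepsilon\sigma)\ge P$.

Suppose first that $k-\varepsilon\in D$, i.e. $T-\varepsilon g>0$. The point $k-\varepsilon+\varepsilon\sigma$ lies between $k-\varepsilon$ and $k$, so we need
$$\frac{1-\sigma}{T-\varepsilon g}+\frac\sigma T\ \ge\ P=T+\varepsilon g .$$
Multiplying by $T(T-\varepsilon g)>0$, this becomes $T-\varepsilon\sigma g\ge T(T^2-g^2)$. By (6), the difference of the two sides is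
$$T-(1-T^2)(T+\varepsilon g)-T^3+Tg^2=-\varepsilon g+\varepsilon gT^2+Tg^2=\varepsilon g\bigl(T^2+\varepsilon Tg-1\bigr)=\varepsilon g\,(TP-1),$$
which is $\ge0$ by (7).

Suppose now that $k-\varepsilon\notin D$. Then $\varepsilon=1$, because for $\varepsilon=-1$ the integer $k+1$ is in $D$ along with $k$. So $k\in D$ and $k-1\notin D$, i.e. $m_0=k$. Since $l=k+1\in I$, we have $S-l=k-1+\sigma\ge k$, which forces $\sigma=1$. By (7), $TP=1$. Hence $\tilde h(S-l)=\tilde h(k)=\frac1T=P$, as needed.

**Step 5: the neighbor $l=k-\varepsilon$, assumed in $I$.** Here $S-l=k+\varepsilon+\varepsilon\sigma$ and $gl-1=T-\varepsilon g$. We need $\tilde h(k+\varepsilon+\varepsilon\sigma)\ge T-\varepsilon g$.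

To interpolate between $k+\varepsilon$ and $k+2\varepsilon$ we must know that $k+2\varepsilon\in D$. This is clear if $\varepsilon=1$. Let $\varepsilon=-1$ and suppose $k-2\notin D$. As $k-1\in D$, we get $m_0=k-1$. But $S-l=k-1-\sigma<k-1$, because $|j|\ge1$ and $P>0$ give $\sigma>0$. This contradicts $l\in I$. So $k+2\varepsilon\in D$, i.e. $P+\varepsilon g>0$. Now, using $\frac1P-\frac1{P+\varepsilon g}=\frac{\varepsilon g}{P(P+\varepsilon g)}$ and (6),
$$\tilde h(k+\varepsilon+\varepsilon\sigma)=\frac{1-\sigma}P+\frac\sigma{P+\varepsilon g}=\frac1P-\frac{\varepsilon\sigma g}{P(P+\varepsilon g)}=\frac1P-\frac{1-T^2}{P+\varepsilon g}.$$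
After multiplying by $P=T+\varepsilon g>0$, the required inequality is
$$1-(1-T^2)\frac P{P+\varepsilon g}\ \ge\ T^2-g^2 .$$
If $\varepsilon=1$, then $0<T\le1$ and $\frac P{P+g}\le1$, so the left side is at least $1-(1-T^2)=T^2$. If $\varepsilon=-1$, then $T\ge1$ and $\frac P{P-g}\ge1$, so the left side is $1+(T^2-1)\frac P{P-g}\ge T^2$. In both cases it is at least $T^2-g^2$. $\square$

## The lower bound $g^*(r)\ge g_0$

**Proof of Theorem 2.** The construction with rows of two lengths gives $g^*(r)\le g_0$. For the other direction, suppose some solution has $G=\max_i(a_i+b_i)<g_0$. We contradict $UV\le1$.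

**Step 1: all sizes lie in $D$.** By Proposition 3(ii), every $A$ and $B$ in the supports has size $m>1/G>1/g_0$. So $m\in D$, and since $0<Gm-1<g_0m-1$,
$$\frac1{Gm-1}>\frac1{g_0m-1}=h(m)=\tilde h(m).$$
The last equality uses that $m$ is an integer.

**Step 2: Jensen with the convex function $\tilde h$.** Let $\alpha=\mathbb E|A|$ and $\beta=\mathbb E|B|$. Then
$$U>\mathbb E\,\tilde h(|A|)\ge\tilde h(\alpha),\qquad V>\mathbb E\,\tilde h(|B|)\ge\tilde h(\beta).$$

**Step 3: apply the lemma.** All sizes are at least $m_0$, so $\alpha,\beta\ge m_0$. By Proposition 3(i), $\alpha+\beta\le rG<rg_0=S$. Lemma 4 gives $UV>\tilde h(\alpha)\tilde h(\beta)\ge1$, contradicting Proposition 3(ii). So every solution has $G\ge g_0$, and $g^*(r)=g_0$. This proves the theorem, and with it the conjecture. $\square$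

## Back to finite $n$

**Corollary 5.** For all $n,r\ge1$,
$$\lceil n\,g^*(r)\rceil\le g(n,r)\le\lceil n\,g^*(r)\rceil+1 .$$
Moreover, with $r=k^2+j$ as above, $g(n,r)=n\,g^*(r)$ whenever $k^2(k+\varepsilon)\mid n$.

**Proof.** **Lower bound.** Given a coloring, let $a(R)$ and $b(R)$ be the proportions of vertices of each side whose palette is $R$. The color of $uw$ touches both $u$ and $w$, so $(a,b)$ is a solution. Color $i$ touches $n(a_i+b_i)$ vertices, so some color touches at least $n\,g^*(r)$ vertices. This number of vertices is an integer, so it is at least $\lceil n\,g^*(r)\rceil$.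

**Upper bound.** We round the construction. Take the rows $C_v$, lengths $\ell_v$ and probabilities $p_v$ from above. Since $\sum_v\lceil np_v\rceil\ge n\sum_vp_v=n$, we can lower these integers one unit at a time to get integers $0\le n_v\le\lceil np_v\rceil$ with $\sum_vn_v=n$. Assign $n_v$ left vertices to row $C_v$. Number the elements of each row $C_v$ by $0,\dots,\ell_v-1$. To the right vertex $w\in\{0,\dots,n-1\}$ assign the transversal whose element in $C_v$ is the one numbered $w\bmod\ell_v$. Color each edge with the unique common element of its row and its transversal.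

A color in $C_v$ can touch only the $n_v$ left vertices assigned to $C_v$, and those right vertices whose transversal contains it. There are at most $\lceil n/\ell_v\rceil$ of the latter, since they form one residue class modulo $\ell_v$ in $\{0,\dots,n-1\}$. So it touches at most $\lceil np_v\rceil+\lceil n/\ell_v\rceil<np_v+\frac n{\ell_v}+2=ng_0+2$ vertices. An integer less than $ng_0+2$ is at most $\lceil ng_0\rceil+1$.

**The divisible case.** If $k^2(k+\varepsilon)\mid n$, then $n/\ell_v$ is an integer for every $v$, because $\ell_v\in\{k,k+\varepsilon\}$. Also $ng_0=\frac{2n}k-\frac{nj}{k^2(k+\varepsilon)}$ is an integer. Hence so is $np_v=ng_0-n/\ell_v$. The bound above becomes $np_v+n/\ell_v=ng_0$, which matches the lower bound. $\square$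

Dividing by $n$ gives $g(n,r)/n\to g^*(r)$.

**Example.** Let $r=3$, $n=4$, so $k^2(k+\varepsilon)=4$. Three left vertices get the row $\{1,2\}$ and one gets $\{3\}$. Two right vertices get $\{1,3\}$ and two get $\{2,3\}$. Colors $1$ and $2$ touch $3+2=5$ vertices each, and color $3$ touches $1+4=5$. So $g(4,3)=5=4\cdot\frac54$.

## Cutting a square into $r$ rectangles

A partition of the unit square into $r$ axis-parallel rectangles means $r$ closed rectangles with nonempty, pairwise disjoint interiors whose union is the square. The half-perimeter of a rectangle is its height plus its width.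

**Corollary 6.** For every $r\ge1$, the least possible value of the maximum half-perimeter in a partition of the unit square into $r$ axis-parallel rectangles is exactly $g^*(r)$.

**Proof.** **Lower bound.** We turn a partition into a solution. Number the rectangles $1,\dots,r$. For $y\in[0,1]$ outside the finite set of heights of horizontal sides, let $A(y)$ be the set of rectangles met by the horizontal line at height $y$. Let $a(R)$ be the measure of $\{y:A(y)=R\}$. Define $B(x)$ and $b$ in the same way with vertical lines. Suppose $a(R_1)>0$ and $b(R_2)>0$. Choose admissible $y,x$ with $A(y)=R_1$ and $B(x)=R_2$. The point $(x,y)$ lies in some rectangle and on no side of any rectangle's boundary, since $x$ is not the abscissa of a vertical side and $y$ is not the height of a horizontal side. So it is interior to a rectangle, which belongs to $R_1\cap R_2$. Thus $(a,b)$ is a solution. Now $a_i$ is the measure of the set of heights at which rectangle $i$ is met, which is its height. Likewise $b_i$ is its width. So the maximum half-perimeter is $\max_i(a_i+b_i)\ge g^*(r)$.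

**Upper bound.** Stack $k$ horizontal strips of heights $p_1,\dots,p_k$, which are positive with sum $1$. Cut the $v$-th strip by vertical lines into $\ell_v$ congruent rectangles. There are $\sum_v\ell_v=r$ rectangles, and each has half-perimeter $p_v+\frac1{\ell_v}=g_0=g^*(r)$. $\square$

For $r=3$ this is a strip of height $\frac34$ cut into two halves, above or below a strip of height $\frac14$: all three half-perimeters are $\frac54$.
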